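# Homeomorphism of Polish spaces is a complete $\boldsymbol\Sigma^1_2$ equivalence relation

Throughout, $n=\{0,\dots,n-1\}$ for $n\in\omega$, $s\wedge t$ is the longest common initial segment of two sequences, $|s|$ is the length of $s$, and $x|_n$ is the restriction of $x$ to its first $n$ entries.

## 1. Stars that converge to a point

For $n\ge 1$ let $S_n$ be the star with $n+2$ legs of length $1$ and center $a_n$. Take a point $0$ and, for each $n$, two copies $S_n^0$ and $S_n^1$ of $S_n$. Join the center of $S_n^0$ to $0$ by a segment of length $\frac1n$ and the center of $S_n^1$ to $0$ by a segment of length $1$. This gives a tree with its path metric. Now throw away the joining segments, except for the point $0$, and keep the metric. Call the result $Y$.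

The space $Y$ is Polish. It is separable. If a Cauchy sequence is not eventually in one star, then it is $0$ infinitely often or changes stars infinitely often. Points $z,z'$ of different stars satisfy $d(z,z')=d(z,0)+d(0,z')$, so in either case the sequence converges to $0$. If it is eventually in one star, it converges because the star is compact. Each star has positive distance from the rest of $Y$, so it is open, and it is compact, hence clopen.

For $B\subseteq\{1,2,\dots\}$ let
$$Y_B=\{0\}\cup\bigcup_{n\notin B}S_n^0\cup\bigcup_{n\in B}S^1_n .$$
This is closed in $Y$, since its complement is a union of open stars. In $Y_B$ there is exactly one star of each size. Its center $a_n$ has distance $\frac1n$ from $0$ if $n\notin B$ and distance $1$ if $n\in B$. The stars themselves never shrink; only their centers can approach $0$.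

When are $Y_B$ and $Y_C$ homeomorphic? Let $h:Y_B\to Y_C$ be a homeomorphism. The components of each space are $\{0\}$ and the stars, so $h(0)=0$ and $h$ permutes the stars. The center is the only branch point of its star and it has $n+2\geq 3$ legs, so $h$ maps the $n$-th star onto the $n$-th star and $a_n$ to $a_n$. If $C\setminus B$ were infinite, then $a_n\to 0$ in $Y_B$ as $n\to\infty$ in $C\setminus B$, while $h(a_n)=a_n$ has distance $1$ from $h(0)=0$ in $Y_C$. So $C\setminus B$ is finite, and by symmetry so is $B\setminus C$. Conversely, if $B\,\triangle\, C$ is finite, the map that fixes $0$ and sends the $n$-th star isometrically to the $n$-th star is a homeomorphism, since it changes the distance to $0$ on finitely many clopen stars only. Hence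
$$Y_B\cong Y_C\iff B\,\triangle\,C\text{ is finite.}$$

So $Y_\emptyset$ is homeomorphic to $Y_{\{1,\dots,10\}}$ but not to $Y_{\{2,4,6,\dots\}}$. In this example a homeomorphism exists exactly when the set of errors, the indices $n$ at which the two spaces disagree, is small. The limit set $\{0\}$ decides what "small" means. Finite difference is a very simple relation. How complicated can the homeomorphism relation become when arbitrary Polish spaces are allowed?

## 2. Closed subsets of $\mathbb R^{\mathbb N}$, Borel reductions, and the theorems

A Polish space is homeomorphic to a closed subspace of $\mathbb R^{\mathbb N}$, so we work with closed subsets of $\mathbb R^{\mathbb N}$.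

**Definition 1 (Effros Borel structure).** For a Polish space $W$, $F(W)$ is the set of closed subsets of $W$ with the $\sigma$-algebra generated by the sets $\{F: F\cap U\ne\emptyset\}$, $U\subseteq W$ open. It is a standard Borel space.

For example, $\{\emptyset\}$ is a Borel set (take $U=W$), and $\{(F,z):z\in F\}$ is Borel, because $z\in F$ iff for every $U$ in a fixed countable base, $z\in U$ implies $F\cap U\neq\emptyset$. If $Z$ is a closed subspace of $W$, the inclusion $F(Z)\to F(W)$ is Borel, since for $F\subseteq Z$ we have $F\cap V\ne\emptyset$ iff $F\cap(V\cap Z)\neq\emptyset$.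

**Definition 2 (projective classes).** In a standard Borel space, a set is $\boldsymbol\Sigma^1_1$ (analytic) if it is the projection of a Borel subset of a product with a Polish space, $\boldsymbol\Pi^1_1$ if its complement is $\boldsymbol\Sigma^1_1$, $\boldsymbol\Sigma^1_2$ if it is the projection of a $\boldsymbol\Pi^1_1$ subset of a product with a Polish space, $\boldsymbol\Pi^1_2$ if its complement is $\boldsymbol\Sigma^1_2$, and $\boldsymbol\Delta^1_2$ if it is both.

We use these textbook facts. An analytic subset of a Polish space $W$ is the projection of a closed subset of $W\times\omega^\omega$. The class $\boldsymbol\Pi^1_1$ is closed under countable intersections, Borel preimages and universal quantification over a Polish space. The class $\boldsymbol\Sigma^1_2$ is closed under finite unions and intersections, Borel preimages, Borel images and existential quantification over a Polish space. The classes $\boldsymbol\Sigma^1_1$ and $\boldsymbol\Delta^1_2$ are closed under Borel preimages. Also $\boldsymbol\Sigma^1_1\cup\boldsymbol\Pi^1_1\subseteq\boldsymbol\Delta^1_2$, and some $\boldsymbol\Sigma^1_2$ subset of $2^\omega$ is not $\boldsymbol\Pi^1_2$.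

**Definition 3 (Borel reduction, completeness).** A quasi-order is a reflexive and transitive relation. A binary relation $R$ on a standard Borel space $X$ Borel reduces to a relation $R'$ on a standard Borel space $Y$ if there is a Borel map $f:X\to Y$ with $x\,R\,y\iff f(x)\,R'\,f(y)$. A $\boldsymbol\Sigma^1_2$ equivalence relation is complete $\boldsymbol\Sigma^1_2$ if every $\boldsymbol\Sigma^1_2$ equivalence relation on a standard Borel space Borel reduces to it. Complete $\boldsymbol\Sigma^1_2$ quasi-orders are defined in the same way, with quasi-orders in place of equivalence relations.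

The map $B\mapsto Y_B\in F(Y)$ of Section 1 is Borel: the set of $B$ with $Y_B\cap U\neq\emptyset$ is everything if $0\in U$, and otherwise it is a union of sets $\{B:n\notin B\}$ and $\{B:n\in B\}$. So the relation of finite difference Borel reduces to homeomorphism.

Homeomorphism on $F(\mathbb R^{\mathbb N})$ is a priori only $\boldsymbol\Sigma^1_2$, not analytic, and every analytic equivalence relation Borel reduces to it. Valentin Ferenczi, Alain Louveau, and Christian Rosendal, in "The complexity of classifying separable Banach spaces up to isomorphism", arXiv:math/0610289 (2006), ask whether it is a complete $\boldsymbol\Sigma^1_2$ equivalence relation. The answer is yes.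

**Theorem A.** Homeomorphism on $F(\mathbb R^{\mathbb N})$ is a complete $\boldsymbol\Sigma^1_2$ equivalence relation.

**Theorem B.** There is a fixed Polish space $Z$ with $\dim Z=1$ such that for every $\boldsymbol\Sigma^1_2$ quasi-order $R$ on a standard Borel space $X$ there is a Borel map $x\mapsto X_x\in F(Z)$ with:

1. if $x\,R\,y$, then $X_x$ is homeomorphic to a closed subspace of $X_y$;
2. if $x\,R\,y$ and $y\,R\,x$, then $X_x\cong X_y$;
3. if there is a continuous injection $X_x\to X_y$, then $x\,R\,y$.

Each $X_x$ is the union of a closed copy of $\omega^\omega\sqcup[0,\infty)$ and an open topological sum of countably many compact connected finite graphs. Consequently closed embeddability, embeddability and continuous injectability between Polish spaces are complete $\boldsymbol\Sigma^1_2$ quasi-orders. The corresponding bi-relations (e.g. bi-embeddability) are complete $\boldsymbol\Sigma^1_2$ equivalence relations, and so is any $\boldsymbol\Sigma^1_2$ equivalence relation on $F(\mathbb R^{\mathbb N})$ lying between homeomorphism and mutual continuous injectability.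

**Corollary C.** Homeomorphism between Polish spaces is not analytic, is not $\boldsymbol\Delta^1_2$, and is not Borel reducible to any analytic equivalence relation.

We first settle the upper bounds. The purpose of the next two lemmas is to replace a quantifier over maps by a quantifier over sequences of points. Fix a compatible complete metric $e$ on $\mathbb R^{\mathbb N}$. For a sequence $(x_n)_{n\in\omega}$ and $\sigma\in\omega^\omega$ write $x_\sigma$ for the sequence $(x_{\sigma(l)})_l$. Let $F,H$ be nonempty closed sets, $(x_n)$ a dense sequence in $F$, $(y_n)$ a sequence in $H$. Consider the conditions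

* (C) for all $\sigma$: if $x_\sigma$ converges, then $y_\sigma$ converges;
* (I) for all $\sigma,\tau$: if $x_\sigma,x_\tau$ converge to different limits, then $y_\sigma,y_\tau$ converge to different limits;
* (M) for all $\sigma,\tau$: if $x_\sigma$ converges, and $y_\sigma$ and $y_\tau$ converge to the same limit, then $x_\tau$ converges to $\lim x_\sigma$;
* (L) for all $\sigma$: if $y_\sigma$ converges, then $x_\sigma$ converges.

**Lemma 1.** (C) holds iff there is a continuous $f:F\to H$ with $f(x_n)=y_n$ for all $n$. This $f$ is then unique. Moreover, under (C), $f$ is injective iff (I); $f$ is an embedding iff (M); $f$ is an embedding with closed range iff (L); $f$ is a homeomorphism of $F$ onto $H$ iff (L) holds and $(y_n)$ is dense in $H$.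

*Proof.* Uniqueness is clear by density. If $f$ exists and $x_\sigma$ converges, its limit $x$ is in the closed set $F$, and $y_\sigma\to f(x)$. So (C) holds.

Assume (C). For $x\in F$ choose $\sigma$ with $x_\sigma\to x$ and put $f(x)=\lim y_\sigma\in H$. If also $x_\tau\to x$, interleave: the sequence $x_{\sigma(0)},x_{\tau(0)},x_{\sigma(1)},\dots$ converges, so $y_{\sigma(0)},y_{\tau(0)},y_{\sigma(1)},\dots$ converges, so $\lim y_\sigma=\lim y_\tau$. Thus $f$ is well defined, and constant $\sigma$ gives $f(x_n)=y_n$. By definition of $f$ we have an approximation principle: for every sequence $(z_l)$ in $F$ there is $\tau$ with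
$$e(x_{\tau(l)},z_l)<2^{-l}\quad\text{and}\quad e(y_{\tau(l)},f(z_l))<2^{-l}\qquad(l\in\omega).\tag{1}$$
If $z_l\to z$, then $x_\tau\to z$, so $y_\tau\to f(z)$, so $f(z_l)\to f(z)$. So $f$ is continuous.

*Injectivity.* Under (C), if $x_\sigma\to x$ then $y_\sigma\to f(x)$, and every point of $F$ is such a limit. So (I) says that $x\ne x'$ implies $f(x)\neq f(x')$.

*Embedding.* If $f$ is an embedding, $x_\sigma\to x$ and $y_\tau\to\lim y_\sigma=f(x)$, then $x_\tau\to x$ by continuity of $f^{-1}$ on $f(F)$. Conversely assume (M). If $f(x)=f(x')$, choose $x_\sigma\to x$ and $x_\tau\to x'$; then $y_\sigma,y_\tau$ have the same limit and (M) gives $x=x'$. If $f(z_l)\to f(x)$, take $\tau$ as in (1) and $\sigma$ with $x_\sigma\to x$. Then $y_\tau\to f(x)=\lim y_\sigma$, so $x_\tau\to x$ by (M), so $z_l\to x$.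

*Closed range.* If $f$ is an embedding with closed range and $y_\sigma\to y$, then $y=f(x)$ for some $x$, and $x_\sigma\to x$. Conversely assume (L). If $f(z_l)\to y$, take $\tau$ as in (1). Then $y_\tau\to y$, so $x_\tau$ converges to some $x\in F$ and $f(x)=y$. So $f(F)$ is closed. If $f(x)=f(x')$, take $x_\sigma\to x$, $x_\tau\to x'$. The interleaving of $y_\sigma,y_\tau$ converges, so by (L) that of $x_\sigma,x_\tau$ does, and $x=x'$. If $f(z_l)\to f(x)$, take $\tau$ as in (1) and $x_\sigma\to x$. The interleaving of $y_\sigma,y_\tau$ converges, so by (L) that of $x_\sigma,x_\tau$ does, so $x_\tau\to x$ and $z_l\to x$.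

*Homeomorphism.* If (L) holds and $(y_n)$ is dense, the range is closed and dense, so it is $H$. Conversely a homeomorphism onto $H$ is an embedding with closed range, and it carries the dense sequence $(x_n)$ to a dense sequence in $H$. $\square$

**Lemma 2.** On $F(\mathbb R^{\mathbb N})$, homeomorphism is a $\boldsymbol\Sigma^1_2$ equivalence relation, and closed embeddability, embeddability and continuous injectability are $\boldsymbol\Sigma^1_2$ quasi-orders.

*Proof.* They are clearly an equivalence relation and quasi-orders. Since $\{\emptyset\}$ is Borel, the cases with $\emptyset$ are trivial: $\emptyset$ is related to every set by the three quasi-orders, no nonempty set is related to $\emptyset$, and $\emptyset$ is homeomorphic only to itself. For nonempty $F,H$ Lemma 1 says that the relation holds iff there are sequences $(x_n),(y_n)$ in $\mathbb R^{\mathbb N}$ such that $(x_n)$ is dense in $F$, all $y_n\in H$, (C) holds, and respectively: (L) holds and $(y_n)$ is dense in $H$; (L); (M); (I). "All $x_n$ are in $F$" is Borel by the remark after Definition 1. Density means that each basic open $U$ with $F\cap U\ne\emptyset$ contains some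 $x_n$, which is Borel too. Convergence of $x_\sigma$ is the Cauchy condition, so it is Borel in $(\sigma,(x_n))$, and so is equality of limits. Thus (C), (I), (M), (L) are $\boldsymbol\Pi^1_1$. $\square$

## 3. Baire space as a limit set

In Section 1 small sets of errors were the finite sets. Replacing the limit point by $\omega^\omega$ makes smallness a much more complicated notion.

Fix an enumeration $t_0,t_1,\dots$ without repetition of $\omega^{<\omega}$ with $|t_i|\le i$ for all $i$. One exists: there are finitely many $t$ with $|t|+\sum_{j<|t|}t(j)$ equal to a given number; enumerate by increasing value of this number. All $|t_i|$ proper initial segments of $t_i$ then come before $t_i$, so $i\ge|t_i|$. In particular $t_0=\emptyset$.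

**Definition 4 (the ideal $J$).** $J$ is the family of all $D\subseteq\omega$ such that for every $b\in\omega^\omega$ there is $m$ such that no $i\in D$ satisfies $t_i\supseteq b|_m$.

For example, $\{i:|t_i|=1\}$ is infinite and in $J$ (take $m=2$ for every $b$). The set of $i$ such that $t_i$ consists of some $n$ followed by at most $n$ zeros is in $J$, although the lengths are unbounded: given $b$, take $m=b(0)+2$. The set of $i$ such that $t_i$ has the form $(0,\dots,0,1)$ is not in $J$: it violates the condition at $b=(0,0,\dots)$.

**Lemma 3.** $J$ is closed under subsets and finite unions. A set $D$ is in $J$ iff the tree of all initial segments of the $t_i$, $i\in D$, has no infinite branch.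

*Proof.* Subsets are clear. For $D\cup D'$ and $b$, take the maximum of the two numbers $m$. Finally, $b$ is an infinite branch of the tree iff for each $m$ some $t_i$ with $i\in D$ extends $b|_m$, which is the failure of the condition at $b$. $\square$

On $\omega^{\le\omega}$ use the metric $\rho(s,t)=2^{-|s\wedge t|}$ for $s\ne t$. Then $t_{i_l}\to b\in\omega^\omega$ means that for each $m$, eventually $t_{i_l}\supseteq b|_m$.

**Example 1.** Let $S_i$ now be a star with $i+3$ legs of length $1$ and center $a_i$, for $i\in\omega$. For $B\subseteq\omega$ attach to the metric space $\omega^{\le\omega}$, at the point $t_i$, a stem of length $\varepsilon_i$ with the center of $S_i$ at its end, where $\varepsilon_i=2^{-|t_i|}$ if $i\notin B$ and $\varepsilon_i=1$ if $i\in B$. Keep only $\omega^\omega$ and the stars, and call the result $Y'_B$. For $z\in S_i$ and $b\in\omega^\omega$ the distance is $d_i(z,a_i)+\varepsilon_i+\rho(t_i,b)$, where $d_i$ is the metric of $S_i$. Each star is clopen. The space is Polish, since it is separable and is the union of two Polish subspaces, $\omega^\omega$ and the sum of the stars; both are $G_\delta$ in the completion,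 and a union of two $G_\delta$ sets is $G_\delta$. We claim
$$Y'_B\cong Y'_C\iff B\,\triangle\,C\in J.$$
If $B\,\triangle\,C\in J$, take the identity on $\omega^\omega$ and the canonical isometry on each star. Suppose $z_l\in S_{i_l}$ and $z_l\to b$ in $Y'_B$. Then $d_{i_l}(z_l,a_{i_l})\to0$, $\varepsilon_{i_l}\to0$ and $t_{i_l}\to b$. So for large $l$ we have $i_l\notin B$ and, by the definition of $J$, $i_l\notin B\,\triangle\,C$. Hence $i_l\notin C$, and the distance of $z_l$ to $b$ is the same in $Y'_C$. So the map is continuous, and by symmetry so is its inverse. Conversely let $h:Y'_B\to Y'_C$ be a homeomorphism. The components are the stars and the single points of $\omega^\omega$, so $h(a_i)=a_i$ and $h$ maps $\omega^\omega$ to $\omega^\omega$. If $C\setminus B\notin J$, there are $b$ and $i_m\in C\setminus B$ with $t_{i_m}\supseteq b|_m$ for all $m$. In $Y'_B$ we have $a_{i_m}\to b$, so in $Y_C'$ we have $a_{i_m}\to h(b)\in\omega^\omega$. But $i_m\in C$, so $a_{i_m}$ has distance at least $1$ from $\omega^\omega$ in $Y'_C$. So $C\setminus B\in J$, and likewise $B\setminus C\in J$.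

So homeomorphism can express well-foundedness of trees. But it expresses only the $\boldsymbol\Pi^1_1$ statement "$B\,\triangle\,C\in J$". In Example 1 the error set is determined by $B$ and $C$, because each star has only one possible partner. A $\boldsymbol\Sigma^1_2$ relation has the form $\exists\gamma\ (\dots)$, and to express the quantifier $\exists\gamma$ the homeomorphism must have a choice. We will give each component a finite label, put many labels into one space, and let the homeomorphism choose to which label it sends a given one.

## 4. Trees for a $\boldsymbol\Sigma^1_2$ quasi-order, and counted paths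

**Step 1: normal form.** The aim is to present $R$ by a tree. Let $R$ be a $\boldsymbol\Sigma^1_2$ quasi-order on a standard Borel space $X$. Take a Borel injection $f:X\to2^\omega$; its range is Borel. Replace $R$ by
$$R'=(f\times f)(R)\cup\{(z,z):z\in2^\omega\}.$$
This is a $\boldsymbol\Sigma^1_2$ quasi-order on $2^\omega$, an equivalence relation if $R$ is one, and $x\,R\,y\iff f(x)\,R'\,f(y)$ because $R$ is reflexive. So we may assume $X=2^\omega$. All uncountable standard Borel spaces are Borel isomorphic, so $R$ is the projection of a $\boldsymbol\Pi^1_1$ subset of $2^\omega\times2^\omega\times2^\omega$. The complement of this set is analytic, so it is the projection of a closed subset of $(2^\omega)^3\times\omega^\omega$. Taking all restrictions of elements of that closed set, we get a tree $T$ of quadruples $(u,v,w,t)\in2^m\times2^m\times2^m\times\omega^m$ ($m\in\omega$), closed under restriction, such that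
$$x\,R\,y\iff\exists\gamma\in2^\omega:\ T(x,y,\gamma)\text{ has no infinite branch},\tag{2}$$
where $T(x,y,\gamma)=\{t:(x|_{|t|},y|_{|t|},\gamma|_{|t|},t)\in T\}$ is a tree on $\omega$.

**Example 2.** Let $x\,E_0\,y$ mean that $x(j)=y(j)$ for all but finitely many $j$. Let $T_0$ be the set of $(u,v,w,t)$ of common length $m$ such that $t$ is strictly increasing and $u(j)\ne v(j)$ for every entry $j$ of $t$ with $j<m$. It is closed under restriction. An infinite branch of $T_0(x,y,\gamma)$ is a strictly increasing sequence of places where $x$ and $y$ differ: each entry $j$ of a branch $b$ is an entry of $b|_m$ with $j<m$ for all large $m$. So (2) holds for $R=E_0$ and $T=T_0$. Here $\gamma$ plays no role.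

**Step 2: finite approximations.** The aim is to express (2) through an error set $D\in J$ that can be checked one finite level at a time. For $n\ge1$ let $(u,v,B)\in Q_n\subseteq2^n\times2^n\times\mathcal P(n)$ iff $u=v$ or
$$\exists w\in2^n\ \forall i<n:\quad(u|_{|t_i|},v|_{|t_i|},w|_{|t_i|},t_i)\in T\ \Rightarrow\ i\in B.\tag{3}$$
The restrictions make sense because $|t_i|\le i<n$. In words: with the guess $w$ for $\gamma|_n$, all nodes $t_i$ ($i<n$) of the tree that we see are recorded as errors in $B$. If $T(x,y,\gamma)$ is well-founded and $D$ is the set of $i$ with $t_i\in T(x,y,\gamma)$, then $D\in J$ and $(x|_n,y|_n,D\cap n)\in Q_n$ for all $n$.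

The first plan is now as follows. Let $X_x$ contain, for each label $(u,B)$ with $u\in2^n$, $B\subseteq n$ and $(u,x|_n,B)\in Q_n$, a component that shows $u$ by its shape and $B$ by its position near $\omega^\omega$, as in Example 1. To decode a homeomorphism $X_x\to X_y$, look at the labels $(x|_n,\emptyset)$, which are in $X_x$. They go to labels $(x|_n,B_n)$ that are in $X_y$, so $(x|_n,y|_n,B_n)\in Q_n$, and the topology should force $\bigcup_nB_n\in J$. This is the half of the plan that looks right. For the other half, let $x\,R\,y$ be witnessed by $D$. The map should send $(u,B)$ to $(u,B\cup(D\cap n))$, and for the image to be in $X_y$ we need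
$$(u,x|_n,B)\in Q_n,\ (x|_n,y|_n,D\cap n)\in Q_n\ \Longrightarrow\ (u,y|_n,B\cup(D\cap n))\in Q_n .$$
This is false in general. The relation $R$ is transitive, but two witnesses $w$ for two pairs do not combine to a witness for the composed pair.

**Example 3.** Let $T$ consist of $(\emptyset,\emptyset,\emptyset,\emptyset)$, all $(u,v,w,t)$ of length $1$ with $t=(0)$, and all $(u,v,w,t)$ of length $2$ with $u=(0,0)$, $v=(1,1)$, $t=(0,0)$. It is closed under restriction, and all trees $T(x,y,\gamma)$ are finite, so $R$ is $2^\omega\times2^\omega$, certainly a quasi-order. Let $B$ consist of the indices of $\emptyset$ and $(0)$, and let $n$ exceed these and the index of $(0,0)$. Take $u,v,v'\in2^n$ that start with $00$, $01$, $11$. Then $(u,v,B)\in Q_n$ and $(v,v',B)\in Q_n$, but $(u,v',B)\notin Q_n$.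

The obvious repair is to pass to the transitive closure: put $(u,v,B)\in Q^*_n$ iff there is a path $u=u_0,\dots,u_m=v$ of any length $m$ with $(u_{l-1},u_l,B)\in Q_n$ for $1\le l\le m$. Then the implication holds for $Q_n^*$, but decoding breaks down.

**Example 4.** Let $R=E_0$ and $T=T_0$ as in Example 2. Let $D$ be the set of $i$ such that $t_i$ is strictly increasing with at most one entry smaller than $|t_i|$. Then $D\in J$. Indeed, let $b\in\omega^\omega$. If $b$ is not strictly increasing, choose $m$ such that $b|_m$ is not. If $b$ is strictly increasing, put $m=b(1)+1\ge2$: every $t\supseteq b|_m$ has the two entries $b(0)<b(1)<m\le|t|$. If $u,v\in2^n$ differ at exactly one place $j_0$, then $(u,v,D\cap n)\in Q_n$ with any $w$: if $(u|_{|t_i|},v|_{|t_i|},w|_{|t_i|},t_i)\in T_0$, then the only possible entry of $t_i$ below $|t_i|$ is $j_0$, so $i\in D$. Changing one place at a time we see that $(x|_n,y|_n,D\cap n)\in Q^*_n$ for all $n$ and all $x,y\in2^\omega$. But $E_0$ is not $2^\omega\times2^\omega$.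

In Example 4 the paths have length up to $n$, and as $n$ grows they do not converge to a path in $2^\omega$. If their length is bounded, König's lemma gives a limit path. So we count the steps, keep the count in the label, and ask the topology to force the count to stay bounded.

**Step 3: counted paths.** We define the relation that is transitive with respect to both the count and the error set. Let $(u,v,k,B)\in S_n\subseteq2^n\times2^n\times\omega\times\mathcal P(n)$ iff there are $m\le k$ and $u=u_0,\dots,u_m=v$ in $2^n$ with $(u_{l-1},u_l,B)\in Q_n$ for $1\le l\le m$.

**Lemma 4.** Let $n\ge1$.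

* (Q) If $w$ satisfies (3) for $(u,v,B)$ and $1\le m<n$, then $w|_m$ satisfies it for $(u|_m,v|_m,B\cap m)$ at level $m$. Hence $(u,v,B)\in Q_n$ implies $(u|_m,v|_m,B\cap m)\in Q_m$.
* (S1) $(u,u,0,\emptyset)\in S_n$.
* (S2) $(u,v,k,B)\in S_n$, $k\le k'$, $B\subseteq B'\subseteq n$ imply $(u,v,k',B')\in S_n$.
* (S3) $(u,v,k,B),(v,w,l,C)\in S_n$ imply $(u,w,k+l,B\cup C)\in S_n$.

*Proof.* (Q): for $i<m$ we have $|t_i|\le i<m$, so the restrictions of $u,v,w$ to $|t_i|$ are those of $u|_m,v|_m,w|_m$, and $i\in B$ means $i\in B\cap m$. If $u=v$, then $u|_m=v|_m$. (S1): use the path of length $0$. (S2): $Q_n$ is monotone in $B$. (S3): concatenate the two paths, both of which are paths for $B\cup C$ by monotonicity. $\square$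

**Lemma 5.** $x\,R\,y\iff\exists K\in\omega\ \exists D\in J\ \forall n\ge1:\ (x|_n,y|_n,K,D\cap n)\in S_n$.

*Proof.* ($\Rightarrow$) By (2) choose $\gamma$ such that $T(x,y,\gamma)$ has no infinite branch, and put $D=\{i:t_i\in T(x,y,\gamma)\}$. If $b\in\omega^\omega$, some $b|_m$ is not in $T(x,y,\gamma)$, and since this is a tree, no $t_i\supseteq b|_m$ is in it. So $D\in J$. For each $n$, $w=\gamma|_n$ satisfies (3) for $(x|_n,y|_n,D\cap n)$. So $K=1$ works.

($\Leftarrow$) *First we pass to a limit path.* Since $(u,u,B)\in Q_n$ for all $u$, paths can be padded to length exactly $K$. So for each $n\geq 1$ there is $(u_0,\dots,u_K)\in(2^n)^{K+1}$ with $u_0=x|_n$, $u_K=y|_n$ and $(u_{l-1},u_l,D\cap n)\in Q_n$ for $1\le l\le K$. By (Q), restricting such a tuple to level $m$ gives such a tuple at level $m$. At each level there are finitely many. By König's lemma there are $x=z_0,z_1,\dots,z_K=y$ in $2^\omega$ with $(z_{l-1}|_n,z_l|_n,D\cap n)\in Q_n$ for all $n\ge1$ and $1\le l\le K$.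

*Next we show $z_{l-1}\,R\,z_l$.* This is clear if $z_{l-1}=z_l$. Otherwise $z_{l-1}|_n\ne z_l|_n$ for all large $n$, so for these $n$ there is $w\in2^n$ satisfying (3) for $(z_{l-1}|_n,z_l|_n,D\cap n)$. By (Q) there is such a $w$ at every level, and such $w$ are closed under restriction. By König's lemma there is $\gamma\in2^\omega$ such that every $\gamma|_n$ is one. Taking $n=i+1$ we get, for all $i$,
$$t_i\in T(z_{l-1},z_l,\gamma)\ \Rightarrow\ i\in D.$$
Suppose $b$ were an infinite branch of $T(z_{l-1},z_l,\gamma)$. Take $m$ for $b$ as in the definition of $D\in J$. Then $b|_m=t_i$ for some $i$, and $i\in D$, while $t_i\supseteq b|_m$. This is a contradiction. So $z_{l-1}\,R\,z_l$ by (2).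

By reflexivity and transitivity of $R$, $x\,R\,y$. $\square$

For $E_0$ and the $D$ of Example 4, Lemma 5 is witnessed with $K$ equal to the number of places where $x$ and $y$ differ.

## 5. Finite graphs rigid under continuous injections

The components will be graphs. Part of the label, the sequence $u$, must be readable from the graph, and every continuous injection must respect the numbering of the vertices. The stars above do not do this, since a star embeds in every star with more legs.

Fix an injection $u\mapsto M(u)\in\omega$ on $2^{<\omega}\setminus\{\emptyset\}$ with $M(u)\ge2|u|+2$. Let $\Gamma_u$ be the compact connected metric graph with *vertices* $1,\dots,M(u)$, in which consecutive vertices $m,m+1$ are joined by two arcs, called *links*, and in addition three arcs, called *hairs*, are attached by one end at vertex $1$ and four hairs at vertex $M(u)$. All links and hairs have length $1$, and $d_u$ is the path metric. So distinct vertices have distance at least $1$. (The free ends of hairs are not called vertices.)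

**Definition 5 (order).** A point $z$ of a finite graph, or of $[0,\infty)$, has order $r$ if it has a neighborhood that is a star with $r$ legs and center $z$. These legs are the *arms* at $z$.

In $\Gamma_u$, vertex $1$ has order $2+3=5$, vertex $M(u)$ has order $2+4=6$, the other vertices have order $4$, and all other points have order at most $2$. Points of $[0,\infty)$ have order at most $2$.

**Lemma 6.** Let $f$ be an embedding of a finite graph $\Gamma$ into a finite graph or into $[0,\infty)$. Arcs in $\Gamma$ that start at $z$ and meet pairwise only at $z$ near $z$ are mapped to arcs that start in different arms at $f(z)$. Hence the order of $f(z)$ is at least the order of $z$.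

*Proof.* Let $V$ be a star neighborhood of $f(z)$ with center $f(z)$, and shorten the arcs so that their images lie in $V$ and they meet pairwise only at $z$. If $\alpha$ is one of them, $f(\alpha)\setminus\{f(z)\}$ is connected and contained in $V\setminus\{f(z)\}$, so it lies in one leg. Identify this leg, without $f(z)$, with $(0,1]$. Then $f(\alpha)\setminus\{f(z)\}$ is a connected subset with $0$ in its closure, so it contains some $(0,\varepsilon)$. If two arcs went to the same leg, their images would meet off $f(z)$, against injectivity. $\square$

**Lemma 7.** If $f:\Gamma_u\to\Gamma_{u'}$ is a continuous injection, then $u=u'$ and $f(m)=m$ for every vertex $m$.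

*Proof.* By compactness $f$ is an embedding. Put $M=M(u)$, $M'=M(u')$.

**Step 1: the two ends.** By Lemma 6 vertices go to points of order at least $4$, that is, to vertices. Order $6$ forces $f(M)=M'$. Order at least $5$ forces $f(1)\in\{1,M'\}$, and injectivity gives $f(1)=1$.

**Step 2: moving along the chain.** We show by induction on $m<M$ that $f(m)=m$, $f(m+1)=m+1$, and $f$ maps the two links between $m,m+1$ onto the two links between $m,m+1$ in $\Gamma_{u'}$. Suppose $f(m)=m$ (for $m=1$ this is Step 1) and, if $m>1$, that the claim holds for $m-1$. Since $m=f(m)\ne f(M)=M'$, we have $m<M'$. Let $\lambda_1,\lambda_2$ be the links from $m$ to $m+1$ in $\Gamma_u$ and $\mu_1,\mu_2$ those in $\Gamma_{u'}$. Then $f(\lambda_s)$ is an arc from $m$ to the vertex $f(m+1)\ne m$. Put $\alpha_s=f(\lambda_s)\setminus\{m\}$, a connected set that contains the vertex $f(m+1)$. By Lemma 6 the two arcs start in different arms at $m$.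

*These arms are not hairs.* This matters only for $m=1$. A hair at $1$ without the point $1$ is clopen in $\Gamma_{u'}\setminus\{1\}$. If $f(\lambda_s)$ started in it, the connected set $\alpha_s$ would be contained in it, but it contains no vertex.

*They are not the arms toward $m-1$.* This matters only for $m>1$. The two links between $m-1$ and $m$ in $\Gamma_{u'}$ are the $f$-images of the links between $m-1$ and $m$ in $\Gamma_u$, which meet $\lambda_s$ only in $m$. By injectivity $\alpha_s$ is disjoint from them.

So the two arms are in $\mu_1$ and $\mu_2$. Say that $f(\lambda_s)$ starts in $\mu_s$.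

*$f(\lambda_s)$ contains $\mu_s$.* Suppose it omits a point $q\in\mu_s$. Then $q\neq m$. The part of $\mu_s$ strictly between $m$ and $q$ is clopen in $\Gamma_{u'}\setminus\{m,q\}$. The connected set $\alpha_s\subseteq\Gamma_{u'}\setminus\{m,q\}$ meets this part, so it is contained in it. But this part contains no vertex, a contradiction.

Hence $m+1\in f(\lambda_1)\cap f(\lambda_2)=\{m,f(m+1)\}$, so $f(m+1)=m+1$. Now $f(\lambda_s)$ is an arc with ends $m,m+1$ that contains the connected set $\mu_s$ with both ends in it, so $f(\lambda_s)=\mu_s$. This completes the induction.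

**Step 3: conclusion.** For $m=M-1$ we get $M'=f(M)=M$. Since $u\mapsto M(u)$ is injective, $u=u'$. $\square$

## 6. The ambient space $Z$

We now build one space that contains components for all possible labels. The error set $B$ will be shown, as in Example 1, by vertices that are or are not close to Baire space. The count $k$ will be shown by vertices close to a ray.

**The limit set.** Let $L$ be the disjoint union of $\omega^{\le\omega}$ with the metric $2^{-|s\wedge t|}$ ($s\ne t$) and of $\{0,1,\frac12,\frac13,\dots\}\times[0,\infty)$ with the metric $\min(1,\max(|c-c'|,|\theta-\theta'|))$. Points of different parts have distance $1$. This defines a metric $\rho\le1$: if $a,a'$ are in different parts, any third point has distance $1$ from one of them, and if $a,a'$ are in the same part and $a''$ in the other, then $\rho(a,a')\le1\le\rho(a,a'')+\rho(a'',a')$. Let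
$$L_\infty=\omega^\omega\sqcup(\{0\}\times[0,\infty))\subseteq L .$$
With $\rho$ it is homeomorphic to $\omega^\omega\sqcup[0,\infty)$, hence Polish.

**The graphs and their labels.** Let $P$ be the countable set of all $p=(u,k,B,c)$ with $u\in2^n$, $n\ge1$, $k,c\in\omega$, $B\subseteq n$. Write $u(p),k(p),B(p)$ for the entries. The entry $c$ is a mere counter that provides infinitely many copies. Let $\Gamma_p=\{p\}\times\Gamma_{u(p)}$ with path metric $d_p$, and $G=\bigsqcup_{p\in P}\Gamma_p$. For $n=|u(p)|$ let $a_i^p$ ($0\le i<n$) be the vertex $i+2$ of $\Gamma_p$ and $c_j^p$ ($1\le j\le n$) the vertex $n+1+j$. These are the vertices $2,\dots,2n+1$, which exist since $M(u)\ge2n+2$.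

Call $c_j^p$ always *positioned*, and call $a_i^p$ positioned iff $i\notin B(p)$. Other vertices are not positioned. For positioned $v$ define a point $\mathrm{pos}(v)\in L$ and a number $\eta(v)>0$ by
$$\mathrm{pos}(a_i^p)=t_i,\quad\eta(a_i^p)=2^{-|t_i|};\qquad\mathrm{pos}(c_j^p)=\Bigl(\frac1j,\frac{k(p)}j\Bigr),\quad\eta(c_j^p)=\frac1j.\tag{4}$$

For example, let $u\in2^2$ and $p=(u,5,\{1\},0)$. Then $a_0^p$ is positioned at $t_0=\emptyset$, $a_1^p$ is not positioned, and $c_1^p,c_2^p$ are positioned at $(1,5)$ and $(\frac12,\frac52)$.

The choice of $\frac{k(p)}j$ deserves a comment. If $k$ is changed by at most a fixed $K$, the position of $c_j$ moves by at most $K/j$, which tends to $0$ as $j\to\infty$, so the limits on the ray do not notice. If instead labels with count $0$ and with level $n\to\infty$ are sent to labels with count $k_n\to\infty$, then for $j$ about $\sqrt{k_n}$ (and $j\leq n$) the position moves from $(\frac1j,0)$, close to $(0,0)$, to $(\frac1j,\frac{k_n}j)$ with $\frac{k_n}j$ large, far from any given point. So the ray detects exactly whether the count changes by a bounded amount.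

**The metric.** On $L\sqcup G$ consider finite chains of points, where a step between $a,a'\in L$ costs $\rho(a,a')$, a step between two points of the same $\Gamma_p$ costs their $d_p$-distance, and a step between a positioned $v$ and $\mathrm{pos}(v)$ costs $\eta(v)$; other steps are not allowed. Let $d(z,z')$ be the infimum of the costs of chains from $z$ to $z'$. Every $\Gamma_p$ has a positioned vertex ($c_1^p$), so $d$ is a finite pseudometric. Let
$$Z=L_\infty\cup G\quad\text{with the distance }d.$$

**Lemma 8.**

* (a) $d=\rho$ on $L$.
* (b) For $z\in\Gamma_p$ put $\delta_z=\min\{d_p(z,v)+\eta(v):v\in\Gamma_p\text{ positioned}\}>0$. Points outside $\Gamma_p$ have $d$-distance at least $\delta_z$ from $z$, and $\min(d_p(z,z'),\delta_z)\le d(z,z')\le d_p(z,z')$ for $z'\in\Gamma_p$. Hence $d$ is a metric on $Z$, and each $\Gamma_p$ is clopen in $Z$ and carries its usual topology.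
* (c) For $z\in\Gamma_p$ and $y\in L_\infty$,
$$d(z,y)=\min\{d_p(z,v)+\eta(v)+\rho(\mathrm{pos}(v),y):v\in\Gamma_p\text{ positioned}\}.\tag{5}$$
In particular, if $v$ is a vertex that is not positioned, then $d(v,y)\ge1$; if $v$ is a positioned vertex, then
$$\min(1,\eta(v)+\rho(\mathrm{pos}(v),y))\le d(v,y)\le\eta(v)+\rho(\mathrm{pos}(v),y).\tag{6}$$

*Proof.* (a) We must see that detours through graphs are never shortcuts. Clearly $d\le\rho$ on $L$. Take a chain between two points of $L$ and a maximal block of consecutive points in $G$. The block lies in one $\Gamma_p$. It is entered by a step $\mathrm{pos}(v)\to v$ and left by a step $v'\to\mathrm{pos}(v')$. If $v=v'$, delete the block (and one of the two equal points $\mathrm{pos}(v)$), which does not increase the cost. If $v\ne v'$, the block costs at least $d_p(v,v')\ge1\ge\rho(\mathrm{pos}(v),\mathrm{pos}(v'))$, so it can be replaced by one step in $L$. After finitely many changes the chain is in $L$, and its cost is at least the $\rho$-distance of its ends.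

(b) The number $\delta_z$ is positive because there are finitely many positioned $v$, each with $\eta(v)>0$. A chain from $z$ that leaves $\Gamma_p$ does so by a step $v\to\mathrm{pos}(v)$, so up to there it costs at least $d_p(z,v)+\eta(v)\ge\delta_z$. A chain from $z$ to $z'$ that stays in $\Gamma_p$ costs at least $d_p(z,z')$. This gives the inequalities. Distinct points of $Z$ have positive distance: by these inequalities if one of them is in $G$, and by (a) otherwise. So $d$ is a metric on $Z$. The $d$-ball of radius $\delta_z$ around $z$ is contained in $\Gamma_p$, so $\Gamma_p$ is open, and the inequalities show that $d$ and $d_p$ give the same topology on $\Gamma_p$. So $\Gamma_p$ is compact, hence closed.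

(c) A chain from $z$ to $y$ leaves $\Gamma_p$ for the first time by a step $v\to\mathrm{pos}(v)$. Before that it costs at least $d_p(z,v)$, the step costs $\eta(v)$, and the rest is a chain from $\mathrm{pos}(v)$ to $y$, which costs at least $\rho(\mathrm{pos}(v),y)$ by (a). Conversely each number on the right of (5) is the cost of a chain. If $z$ is a vertex and $v\ne z$ is positioned, then $d_p(z,v)\ge1$. This gives the two final statements. $\square$

**Lemma 9.** $Z$ is Polish and $\dim Z=1$.

*Proof.* $Z$ is separable, being the union of the separable space $L_\infty$ and countably many compact sets. By (a) and (b) the subspaces $L_\infty$ and $G$ are Polish; $G$ is a countable topological sum of compact metrizable spaces. A Polish subspace of a metric space is $G_\delta$ in it, so both are $G_\delta$ in the completion of $Z$. A union of two $G_\delta$ sets is $G_\delta$, so $Z$ is $G_\delta$ in its completion, which is Polish. Hence $Z$ is Polish.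

Recall the countable closed sum theorem: a separable metrizable space that is a countable union of closed subsets of dimension at most $1$ has dimension at most $1$. $Z$ is the union of the closed sets $L_\infty$ and $\Gamma_p$ ($p\in P$); $L_\infty$ is closed because its complement $G$ is open. The graphs have dimension $1$, and $L_\infty$ has dimension $1$, being the sum of the zero-dimensional space $\omega^\omega$ and a ray. So $\dim Z\le1$, and $\dim Z\ge1$ because $Z$ has closed subspaces of dimension $1$. $\square$

The space $Z$ depends on the fixed enumeration $(t_i)$ and the function $M$, but not on $R$.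

## 7. The spaces $X_x$

Now the relation $R$ on $2^\omega$ enters, through the relations $S_n$ of Section 4. For $x\in2^\omega$ let
$$P^x=\{p=(u,k,B,c)\in P:(u,x|_{|u|},k,B)\in S_{|u|}\},\qquad X_x=L_\infty\cup\bigcup_{p\in P^x}\Gamma_p .$$

**Lemma 10.** $X_x$ is closed in $Z$, and $x\mapsto X_x\in F(Z)$ is Borel. The components of $X_x$ are the graphs $\Gamma_p$ ($p\in P^x$), the singletons $\{b\}$ ($b\in\omega^\omega$), and the ray $\{0\}\times[0,\infty)$.

*Proof.* The complement of $X_x$ in $Z$ is a union of open sets $\Gamma_p$. For $U\subseteq Z$ open, $X_x\cap U\ne\emptyset$ iff $L_\infty\cap U\ne\emptyset$ or there is $p\in P^x$ with $\Gamma_p\cap U\neq\emptyset$. Whether $p\in P^x$ depends only on $x|_{|u(p)|}$, so $\{x:p\in P^x\}$ is clopen. So $\{x:X_x\cap U\ne\emptyset\}$ is everything or a countable union of clopen sets. Finally, each $\Gamma_p$ is clopen and connected, hence a component. All other components are contained in $L_\infty$, so they are the components of $L_\infty$. $\square$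

Identify $Z$ with a closed subspace of $\mathbb R^{\mathbb N}$. Then $x\mapsto X_x\in F(\mathbb R^{\mathbb N})$ is also Borel.

## 8. From $x\,R\,y$ to homeomorphisms

The next lemma says which changes of labels the topology does not notice: changes of $B$ inside a set of $J$, bounded changes of $k$, and arbitrary changes of $c$.

**Lemma 11.** Let $\varphi:P^x\to P^y$ be injective, $K\in\omega$, $D\in J$, and suppose that for all $p\in P^x$
$$u(\varphi(p))=u(p),\qquad|k(\varphi(p))-k(p)|\le K,\qquad B(p)\,\triangle\,B(\varphi(p))\subseteq D.\tag{7}$$
Let $h$ be the identity on $L_\infty$ and the canonical isometry $\Gamma_p\to\Gamma_{\varphi(p)}$ on each $\Gamma_p$, $p\in P^x$. Then $h$ is a homeomorphism of $X_x$ onto the closed subspace $L_\infty\cup\bigcup_{p\in P^x}\Gamma_{\varphi(p)}$ of $X_y$.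

*Proof.* Since $\varphi$ is injective, so is $h$. The image is closed because its complement is a union of open graphs. On the open set $G\cap X_x$ the map $h$ is continuous, because it is continuous on each clopen $\Gamma_p$. It remains to prove continuity at $y_0\in L_\infty$. Let $z_l\to y_0$ in $X_x$. On $L_\infty$ the map $h$ is the identity, so we may assume $z_l\in\Gamma_{p_l}$. By (5) there are positioned $v_l\in\Gamma_{p_l}$ with
$$d_{p_l}(z_l,v_l)+\eta(v_l)+\rho(\mathrm{pos}(v_l),y_0)\to0 .$$

*Case $y_0=b\in\omega^\omega$.* Here we use $D\in J$. For large $l$ the distance $\rho(\mathrm{pos}(v_l),b)$ is less than $1$, so $\mathrm{pos}(v_l)\in\omega^{<\omega}$ and $v_l=a_{i_l}^{p_l}$ with $i_l\notin B(p_l)$, and $t_{i_l}\to b$. Choose $m$ such that no $i\in D$ has $t_i\supseteq b|_m$. For large $l$ we have $t_{i_l}\supseteq b|_m$, so $i_l\notin D$, and by (7) $i_l\notin B(\varphi(p_l))$. So $h(v_l)=a_{i_l}^{\varphi(p_l)}$ is positioned, with the same $\mathrm{pos}$ and $\eta$ as $v_l$. Hence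
$$d(h(z_l),b)\le d_{p_l}(z_l,v_l)+\eta(v_l)+\rho(t_{i_l},b)\to0.$$

*Case $y_0=(0,\theta)$.* Here we use the bound $K$. For large $l$, $\mathrm{pos}(v_l)$ is in the second part of $L$, so $v_l=c_{j_l}^{p_l}$, and $\eta(v_l)=\frac1{j_l}\to0$ gives $j_l\to\infty$. Then $h(v_l)=c_{j_l}^{\varphi(p_l)}$ has the same $\eta$, and by (4) and (7) its position has distance at most $K/j_l$ from that of $v_l$. So
$$d(h(z_l),y_0)\le d_{p_l}(z_l,v_l)+\eta(v_l)+\frac K{j_l}+\rho(\mathrm{pos}(v_l),y_0)\to0.$$

So $h$ is continuous. The condition (7) is symmetric in $p$ and $\varphi(p)$, so the same argument with $\varphi^{-1}$ shows that $h^{-1}$ is continuous on the image. $\square$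

**Lemma 12.** (i) If $x\,R\,y$, then $X_x$ is homeomorphic to a closed subspace of $X_y$. (ii) If $x\,R\,y$ and $y\,R\,x$, then $X_x\cong X_y$.

*Proof.* (i) Take $K,D$ from Lemma 5. If $(u,k,B,c)\in P^x$ with $|u|=n$, then $(u,x|_n,k,B)\in S_n$ and $(x|_n,y|_n,K,D\cap n)\in S_n$, so by (S3)
$$(u,y|_n,k+K,B\cup(D\cap n))\in S_n.\tag{8}$$
Fix an injective coding $\langle B,c\rangle\in\omega$ of pairs of a finite set $B\subseteq\omega$ and an integer $c\in\omega$, and put
$$\varphi(u,k,B,c)=(u,\,k+K,\,B\cup(D\cap n),\,\langle B,c\rangle).$$
By (8) this is an element of $P^y$. The map is injective, since $u,k,B,c$ can be recovered, and (7) holds. (Without the counter, $B$ and $B\cup(D\cap n)$ would have the same image.) Apply Lemma 11.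

(ii) We upgrade (i) to a bijection of labels by a back-and-forth argument. Take $K,D$ for $x\,R\,y$ and $K',D'$ for $y\,R\,x$ from Lemma 5. Replacing both by $\max(K,K')$ and $D\cup D'\in J$ we may assume, by (S2), that the same $K,D$ work in both directions. Fix $u\in2^n$, $n\ge1$, and let
$$A=\{p\in P^x:u(p)=u\},\qquad A'=\{q\in P^y:u(q)=u\}.$$
For $p=(u,k,B,c)\in A$, (8) gives $(u,k+K,B\cup(D\cap n),c')\in A'$ for all $c'\in\omega$. Symmetrically, for $q=(u,k,B,c)\in A'$ we have $(u,k+K,B\cup(D\cap n),c')\in A$ for all $c'\in\omega$. So if one of $A,A'$ is empty, so is the other. Otherwise enumerate both countable sets and build a bijection $\varphi_u:A\to A'$ in stages: alternately take the first element of $A$ not yet matched and match it to an element of $A'$ of the above form with $c'$ not yet used, and the first element of $A'$ not yet matched and match it to an element of $A$ of the above form with $c'$ not yet used. At every stage finitely many elements have been used, so this is possible. Matched elements $p,q$ satisfy $|k(p)-k(q)|\le K$ and $B(p)\,\triangle\,B(q)\subseteq D$. The union $\varphi$ of the $\varphi_u$ is a bijection $P^x\to P^y$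 satisfying (7). By Lemma 11, $X_x$ is homeomorphic to $L_\infty\cup\bigcup_{q\in P^y}\Gamma_q=X_y$. $\square$

## 9. From a continuous injection to $x\,R\,y$

**Lemma 13.** If there is a continuous injection $h:X_x\to X_y$, then $x\,R\,y$.

*Proof.*

**Step 1: reading off a map of labels.** For $p\in P^x$ the connected set $h(\Gamma_p)$ lies in one component of $X_y$. This component is not a singleton, since $h$ is injective. It is not the ray, since $h$ is an embedding on the compact set $\Gamma_p$, which has points of order at least $4$, and points of the ray have order at most $2$ (Lemma 6). So by Lemma 10, $h(\Gamma_p)\subseteq\Gamma_{\varphi(p)}$ for some $\varphi(p)\in P^y$. By Lemma 7,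
$$u(\varphi(p))=u(p),\qquad h(a_i^p)=a_i^{\varphi(p)},\qquad h(c_j^p)=c_j^{\varphi(p)} .$$

**Step 2: the test labels.** We follow the labels that carry no errors and no steps. For $n\ge1$ let $p_n=(x|_n,0,\emptyset,0)$. By (S1), $p_n\in P^x$. Write $\varphi(p_n)=(x|_n,k_n,B_n,c_n)$. These are pairwise distinct, and since $\varphi(p_n)\in P^y$,
$$(x|_n,y|_n,k_n,B_n)\in S_n\qquad(n\ge1).\tag{9}$$
Put $D=\bigcup_nB_n$. We show that $D\in J$ and that $(k_n)$ is bounded.

**Step 3: $D\in J$.** This is the argument of Example 1. Suppose $D\notin J$. Then there is $b\in\omega^\omega$ such that for each $m$ there are $n_m$ and $i_m\in B_{n_m}$ with $t_{i_m}\supseteq b|_m$. Since $B_{n_m}\subseteq n_m$, we have $n_m>i_m\ge|t_{i_m}|\ge m$. So $n_m\to\infty$, and we pass to a subsequence with distinct $n_m$. The vertex $v_m=a_{i_m}^{p_{n_m}}$ is positioned at $t_{i_m}$, because $B(p_{n_m})=\emptyset$. By (6),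
$$d(v_m,b)\le2^{-|t_{i_m}|}+\rho(t_{i_m},b)\le2\cdot2^{-m}.$$
So $v_m\to b$ and $h(v_m)\to h(b)$. The points $h(v_m)$ lie in distinct open sets $\Gamma_{\varphi(p_{n_m})}$, so $h(b)$ is in no $\Gamma_q$, that is, $h(b)\in L_\infty$. But $h(v_m)=a_{i_m}^{\varphi(p_{n_m})}$ and $i_m\in B_{n_m}=B(\varphi(p_{n_m}))$, so $h(v_m)$ is not positioned, and $d(h(v_m),h(b))\ge1$ by Lemma 8(c). This is a contradiction.

**Step 4: $(k_n)$ is bounded.** Here the ray is used. Suppose $(k_n)$ is unbounded. For each $l\ge1$ choose $n_l\ge l$ with $k_{n_l}\ge l^2$, and pass to a subsequence of the $l$'s along which the $n_l$ are distinct. Since $l\le n_l$, the vertex $c_l^{p_{n_l}}$ exists. As $k(p_{n_l})=0$, its position is $(\frac1l,0)$ and $\eta=\frac1l$, so by (6) its distance to $(0,0)$ is at most $\frac2l$. Hence $c_l^{\varphi(p_{n_l})}=h(c_l^{p_{n_l}})\to h((0,0))$. These points lie in distinct open graphs, so $y_0=h((0,0))\in L_\infty$. But $c_l^{\varphi(p_{n_l})}$ has position $(\frac1l,\frac{k_{n_l}}l)$ with $\frac{k_{n_l}}l\ge l$. The $\rho$-distance of this position to $y_0$ is $1$ if $y_0\in\omega^\omega$, and it is $1$ if $y_0=(0,\theta)$ and $l\ge\theta+1$.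 So by (6), $d(c_l^{\varphi(p_{n_l})},y_0)\ge1$ for large $l$. This is a contradiction.

**Step 5: conclusion.** Put $K=\sup_nk_n<\infty$. Since $B_n\subseteq D\cap n$, (9) and (S2) give $(x|_n,y|_n,K,D\cap n)\in S_n$ for all $n\ge1$. By Lemma 5, $x\,R\,y$. $\square$

Note that $h$ need not map $L_\infty$ identically to itself. The proof only uses that $h(b)$ and $h((0,0))$ are in $L_\infty$, which comes from the distinctness of the graphs $\Gamma_{\varphi(p_n)}$. They are distinct because their first coordinates have different lengths.

## 10. Theorem A, Theorem B, and the failure of analyticity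

*Proof of Theorem A.* By Lemma 2 homeomorphism is a $\boldsymbol\Sigma^1_2$ equivalence relation. Let $E$ be a $\boldsymbol\Sigma^1_2$ equivalence relation on a standard Borel space. By Step 1 of Section 4 it Borel reduces to a $\boldsymbol\Sigma^1_2$ equivalence relation on $2^\omega$, so we may assume that $E$ lives on $2^\omega$. Apply the construction to $R=E$. If $x\,E\,y$, then also $y\,E\,x$, so $X_x\cong X_y$ by Lemma 12(ii). If $X_x\cong X_y$, then $x\,E\,y$ by Lemma 13. The map $x\mapsto X_x\in F(\mathbb R^{\mathbb N})$ is Borel by Lemma 10. So $E$ Borel reduces to homeomorphism. $\blacksquare$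

*Proof of Theorem B.* Let $R$ be a $\boldsymbol\Sigma^1_2$ quasi-order on $X$, let $f:X\to2^\omega$ and $R'$ be as in Step 1 of Section 4, apply the construction to $R'$, and write $X_x$ for $X_{f(x)}$, $x\in X$. The map $x\mapsto X_x$ is Borel and $x\,R\,y\iff f(x)\,R'\,f(y)$, so items 1, 2, 3 are Lemma 12(i), Lemma 12(ii) and Lemma 13. The space $Z$ does not depend on $R$, and it is Polish with $\dim Z=1$ by Lemma 9. By construction $X_x$ is the union of $L_\infty$, which is closed and homeomorphic to $\omega^\omega\sqcup[0,\infty)$, and the open topological sum of the graphs $\Gamma_p$ with $p$ in a countable set.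

*The three quasi-orders.* Closed embeddability, embeddability and continuous injectability are $\boldsymbol\Sigma^1_2$ by Lemma 2, and each of them implies the next. If $x\,R\,y$, then $X_x$ is related to $X_y$ by the strongest, by item 1. If $X_x$ is related to $X_y$ by the weakest, then $x\,R\,y$ by item 3. So the same map reduces $R$ to each of the three, and each is a complete $\boldsymbol\Sigma^1_2$ quasi-order.

*Equivalence relations in between.* Let $\approx$ be a $\boldsymbol\Sigma^1_2$ equivalence relation on $F(\mathbb R^{\mathbb N})$ that contains homeomorphism and is contained in mutual continuous injectability. Let $R=E$ be a $\boldsymbol\Sigma^1_2$ equivalence relation. Then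
$$x\,E\,y\ \Rightarrow\ X_x\cong X_y\ \Rightarrow\ X_x\approx X_y\ \Rightarrow\ x\,E\,y,$$
by item 2, the assumption on $\approx$, and item 3. So $\approx$ is complete $\boldsymbol\Sigma^1_2$. The three bi-relations are $\boldsymbol\Sigma^1_2$, as intersections of two $\boldsymbol\Sigma^1_2$ relations, and lie between homeomorphism and mutual continuous injectability, so they are included. $\blacksquare$

*Proof of Corollary C.* The purpose is to transport one complicated set into the homeomorphism relation. Let $A\subseteq2^\omega$ be $\boldsymbol\Sigma^1_2$ and not $\boldsymbol\Pi^1_2$. Then $A$ is not $\boldsymbol\Delta^1_2$, and since $\boldsymbol\Sigma^1_1\subseteq\boldsymbol\Delta^1_2$, it is not analytic. Let $E_A$ be the relation on $2^\omega\times2$ given by equality together with $(x,0)\,E_A\,(x,1)$ and $(x,1)\,E_A\,(x,0)$ for $x\in A$. This is a $\boldsymbol\Sigma^1_2$ equivalence relation, so by Theorem A it Borel reduces to homeomorphism. Suppose homeomorphism were Borel reducible to an analytic equivalence relation $E'$. Composing, we get a Borel map $g$ with $(x,i)\,E_A\,(x',i')\iff g(x,i)\,E'\,g(x',i')$. Then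
$$A=\{x:(x,0)\,E_A\,(x,1)\}=\{x:g(x,0)\,E'\,g(x,1)\}$$
is a Borel preimage of an analytic set, hence analytic, a contradiction. With the identity as the reduction this shows that homeomorphism is not analytic. If homeomorphism were $\boldsymbol\Delta^1_2$, the same computation with homeomorphism in place of $E'$ would show that $A$ is $\boldsymbol\Delta^1_2$, again a contradiction. $\blacksquare$
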